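
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{claim}{Claim}
\newtheorem*{conjecture}{Conjecture}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\newtheorem*{theoremC}{Theorem C}
\newtheorem*{corollaryD}{Corollary D}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{An OTE matroid of rank five that is not sticky}


\begin{abstract}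
A matroid is sticky if any two of its extensions have an amalgam, and it is OTE if no extension decreases the modular defect of a non-modular pair of its flats. It has been conjectured that these two properties are equivalent. For matroids of finite rank on possibly infinite ground sets we disprove this: there is a countable OTE matroid of rank~5 that is not sticky. We also show that every sticky matroid is OTE and that every OTE matroid of rank at most~4 is sticky, so that the equivalence holds exactly in ranks at most~4.
\end{abstract}

\section{The question and the answer}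

Throughout, all matroids have finite rank, while ground sets may be infinite. For a matroid $M$ we write $E(M)$, $r_M$ and $\operatorname{cl}_M$ for its ground set, rank function and closure operator, and drop the subscript when no confusion can arise.

\subsection*{Missing points}
For flats $X,Y$ of $M$ the \emph{modular defect} is
\[
\delta_M(X,Y)=r(X)+r(Y)-r(X\cup Y)-r(X\cap Y)\ \ge 0 .
\]
In a projective space it is always $0$, so the defect counts how much is missing from the intersection $X\cap Y$: two disjoint lines in a common plane have defect~$1$, because one point is missing. The pair is \emph{modular} if its defect is $0$; $M$ is \emph{modular} if every pair of its flats is modular, and \emph{hypermodular} if every pair of its hyperplanes is modular.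

An \emph{extension} of $M$ is a matroid $N$ with $E(N)\supseteq E(M)$ and $N|E(M)=M$. It may supply missing points. It \emph{decreases the modular defect} of the flats $X,Y$ of $M$ if
$\delta_N(\operatorname{cl}_N(X),\operatorname{cl}_N(Y))<\delta_M(X,Y)$; since $X$, $Y$ and $X\cup Y$ keep their ranks, this means
\[
r_N(\operatorname{cl}_N(X)\cap\operatorname{cl}_N(Y))>r_M(X\cap Y).
\]
We call $M$ an \emph{OTE matroid} if no extension of $M$ decreases the modular defect of any non-modular pair of flats of $M$: points may be missing, but none can be supplied.

\subsection*{Gluing extensions}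
Let $M$ be a matroid on $T$, and let $M_1,M_2$ be extensions of $M$ on sets $E_1,E_2$ with $E_1\cap E_2=T$. An \emph{amalgam} of $M_1$ and $M_2$ is a matroid on $E_1\cup E_2$ whose restriction to $E_i$ is $M_i$ for $i=1,2$. The matroid $M$ is \emph{sticky} if all such $M_1,M_2$ have an amalgam.

The two properties are related as follows. If $M_1$ supplies a missing point and $M_2$ has a structure that forbids this point, then $M_1$ and $M_2$ have no amalgam; so one expects sticky matroids to be OTE. In an OTE matroid no missing point can be supplied, and one may guess that two extensions then have nothing left to disagree about. For finite matroids the following is known.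
\begin{enumerate}
\item[(a)] Modular matroids are sticky.
\item[(b)] Every finite sticky matroid is an OTE matroid.
\item[(c)] A finite matroid of rank $4$ is sticky if and only if it is an OTE matroid.
\item[(d)] The following statements are equivalent: every finite sticky matroid is modular (the Sticky Matroid Conjecture); every finite hypermodular matroid is embeddable in a modular matroid (Kantor's Conjecture); every finite OTE matroid is modular.
\end{enumerate}
The following generalization of (c) to arbitrary rank is posed in \cite{HW}.

\begin{conjecture}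
A matroid is sticky if and only if it is an OTE matroid.
\end{conjecture}

\subsection*{Results}
Under the convention above the conjecture is false, and rank~5 is where it first fails.

\begin{theoremA}
There is a simple countable OTE matroid of rank $5$ that is not sticky. Hence for every $r\ge 5$ there is a countable OTE matroid of rank $r$ that is not sticky, and the conjecture is false.
\end{theoremA}

\begin{theoremB}
Every sticky matroid is OTE.
\end{theoremB}

\begin{theoremC}
Every OTE matroid of rank at most $4$ is sticky. Hence, for given $r$, the equivalence of ``sticky'' and ``OTE'' holds for all matroids of rank $r$ if and only if $r\le 4$.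
\end{theoremC}

\begin{corollaryD}
There is a countable non-modular sticky matroid of rank $4$.
\end{corollaryD}

The proofs do not use (a)--(d). Theorem~A is proved in Sections~\ref{sec:pointers}--\ref{sec:notsticky}; Theorem~B in Section~\ref{sec:B}; Theorem~C and Corollary~D in Section~\ref{sec:C}.

\begin{remark}[Scope]
The matroid of Theorem~A is infinite, and the restriction of the conjecture to finite matroids is not settled here. A finite counterexample would, by (b), be OTE and not sticky; by (a) it would be non-modular; so by (d) it would refute both the Sticky Matroid Conjecture and Kantor's Conjecture.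
\end{remark}

\section{A missing point and the lines that point to it}\label{sec:pointers}

We write $Ae$ for $A\cup\{e\}$, $AB$ for $A\cup B$, and so on. Lines and planes are flats of rank $2$ and $3$; hyperplanes are flats of rank one less than the rank of the matroid. Two consequences of the rank axioms are used all the time. By submodularity,
\begin{equation}\label{dagger}
r(\operatorname{cl}(X)\cap\operatorname{cl}(Y))\le r(X)+r(Y)-r(X\cup Y),
\end{equation}
and if $N$ extends $M$ and $S\subseteq E(M)$, then $\operatorname{cl}_N(S)\cap E(M)=\operatorname{cl}_M(S)$. By the first, no extension decreases the defect of a modular pair.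

\subsection*{Pointers}
Let $A,B$ be sets with $r(A)=r(B)=2$ and $r(AB)=3$: they span two lines in a common plane. Imagine that the common point of the two lines is missing. We can still speak of lines through that point, as follows.

\begin{definition}
A \emph{pointer} (for $A,B$) is a set $g$ with
\[
r(g)=2,\qquad r(A\cup g)=r(B\cup g)=3,\qquad r(A\cup B\cup g)=4 .
\]
\end{definition}

Thus $g$ spans a line that is not contained in the plane of $A$ and $B$ but is coplanar with each of the two lines. A pointer remains a pointer in every extension. We call two pointers $g_1,g_2$ \emph{skew} if $r(g_1g_2)=4$.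

\begin{lemma}\label{lem:pointers}
Let $r(A)=r(B)=2$ and $r(AB)=3$.
\begin{enumerate}
\item[(a)] If $g$ is a pointer, then $\operatorname{cl}(Ag)\cap\operatorname{cl}(Bg)=\operatorname{cl}(g)$; in particular $\operatorname{cl}(A)\cap\operatorname{cl}(B)\subseteq\operatorname{cl}(g)$.
\item[(b)] If $g_1,g_2$ are skew pointers, then $\operatorname{cl}(A)\cap\operatorname{cl}(B)$ contains only loops.
\item[(c)] If $g,g'$ are pointers with $r(ABgg')\ge 5$, then $r(gg')\le 3$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{dagger} the intersection has rank at most $3+3-4=2$, and it contains $g$.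
(b) By (a) and \eqref{dagger}, $\operatorname{cl}(A)\cap\operatorname{cl}(B)\subseteq\operatorname{cl}(g_1)\cap\operatorname{cl}(g_2)$ has rank at most $2+2-4=0$.
(c) By submodularity $r(Agg')\le r(Ag)+r(Ag')-r(A)\le 3+3-2=4$, and likewise $r(Bgg')\le 4$. Hence $r(gg')\le r(Agg')+r(Bgg')-r(ABgg')\le 4+4-5=3$.
\end{proof}

By (b), two skew pointers \emph{block} the missing point: no extension can supply it. By (c), two pointers that lie in different rank-$4$ flats above the plane of $A$ and $B$ must be coplanar, whether or not the missing point exists. The whole paper rests on these two facts.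

\subsection*{The smallest case}
The following gives a simple example. \emph{Let $\mathcal D$ be a family of $r$-subsets of a finite set, any two distinct members of which meet in at most $r-2$ elements. If at least one $r$-subset lies outside $\mathcal D$, then the $r$-subsets outside $\mathcal D$ are the bases of a matroid.} Indeed, let $B_1,B_2\notin\mathcal D$ be $r$-subsets and $e\in B_1\setminus B_2$. If $|B_2\setminus B_1|=1$, exchanging $e$ for the element of $B_2\setminus B_1$ gives $B_2$. Otherwise there are $f\ne f'$ in $B_2\setminus B_1$; the distinct sets $(B_1\setminus e)f$ and $(B_1\setminus e)f'$ meet in $r-1$ elements, so one of them is not in $\mathcal D$.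

\begin{example}\label{ex:small}
Let $M=U_{3,4}$ on $\{a,a',b,b'\}$, with $A=\{a,a'\}$ and $B=\{b,b'\}$. These are disjoint lines in a plane. One extension $M_1$ adds their common point $o$: it has rank $3$, and its dependent $3$-sets are $aa'o$ and $bb'o$. Another extension $M_2$ blocks this point: it has rank $4$ on the eight elements of $A\cup B\cup g_1\cup g_2$ with $g_i=\{x_i,y_i\}$, and its dependent $4$-sets are
\[
AB,\quad Ag_1,\quad Bg_1,\quad Ag_2,\quad Bg_2 .
\]
Every $3$-set lies in at most one of these sets, hence is independent. So $M_2$ extends $M$, and $g_1$ and $g_2$ are skew pointers. In an amalgam, $o$ would be a non-loop in $\operatorname{cl}(A)\cap\operatorname{cl}(B)$, contrary to Lemma~\ref{lem:pointers}(b). So $U_{3,4}$ is not sticky.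
\end{example}

This is the model for Theorem~B: if a point can be supplied, it can also be blocked. In rank~$3$ there is nothing else to see. There the non-modular pairs are the pairs of distinct lines whose intersection has rank~$0$, and a common point of two such lines can always be added (Section~\ref{sec:prelim}), so OTE matroids of rank $3$ are modular.

\subsection*{A different obstruction in rank five}
Now suppose that the missing point of $A,B$ \emph{cannot} be supplied. Two extensions can still disagree, not about the point but about the pointers.

\begin{proposition}\label{prop:scheme}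
Let $M$ be a matroid of rank $5$, $A,B\subseteq E(M)$ with $r(A)=r(B)=2$, $r(AB)=3$, and let $H\neq H'$ be hyperplanes of $M$ containing $AB$. Suppose that $M$ has an extension $M_1$ with two skew pointers $g_1,g_2\subseteq\operatorname{cl}_{M_1}(H)$, and an extension $M_2$ with a pointer $g'\subseteq\operatorname{cl}_{M_2}(H')$, where $E(M_1)\cap E(M_2)=E(M)$. Then $M_1$ and $M_2$ have no amalgam, and $M$ is not sticky.
\end{proposition}

\begin{proof}
Suppose $N$ is an amalgam. The sets $g_1,g_2,g'$ are pointers in $N$. As $r(ABg_i)=4$ and $ABg_i\subseteq\operatorname{cl}_N(H)$, the set $ABg_i$ spans $H$; likewise $ABg'$ spans $H'$. Hence $r(ABg_ig')\ge r(H\cup H')=5$, and $r(g_ig')\le 3$ for $i=1,2$ by Lemma~\ref{lem:pointers}(c). So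
\[
r(g_1g_2g')\le r(g_1g')+r(g_2g')-r(g')\le 3+3-2=4=r(g_1g_2).
\]
Therefore $g'\subseteq\operatorname{cl}_N(g_1g_2)=\operatorname{cl}_N(H)$, the last equality because $g_1g_2$ is a subset of rank $4$ of $\operatorname{cl}_N(H)$. Then $H'\subseteq\operatorname{cl}_N(ABg')\subseteq\operatorname{cl}_N(H)$, so $r(H\cup H')=4$, a contradiction.
\end{proof}

Two different rank-$4$ flats above a plane need rank at least~$5$. Theorem~C shows that this is not an accident of the method.

To prove Theorem~A we need an OTE matroid $M$ to which the proposition applies. The decisive property will be that \emph{$M$ has no pointers for $A,B$ at all}. If $M$ already had a pointer not contained in $H$, then by Lemma~\ref{lem:pointers}(c) every pointer in $\operatorname{cl}(H)$, in any extension, would be coplanar with it, and the freedom to create skew pointers would be reduced. So the plan is: build $M$ as a union of a chain in which points that can be supplied are supplied, so that $M$ becomes OTE, while no pointer ever appears (Section~\ref{sec:construction}); then create pointers in extensions of $M$ (Section~\ref{sec:notsticky}).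 To keep pointers from appearing we block them in advance, with the device of Example~\ref{ex:small} (Section~\ref{sec:block}).

\section{Extensions by one element}\label{sec:prelim}

A matroid of finite rank is given by a bounded integer-valued function $r$ on the finite subsets of $E$ with $r(\emptyset)=0$, $r(S)\le r(Se)\le r(S)+1$ and $r(Se)+r(Sf)\ge r(S)+r(Sef)$. For infinite $S$, $r(S)$ is the maximum of $r$ over the finite subsets of $S$. Every flat is the closure of a finite set. If $M_0,M_1,\dots$ have bounded rank and each extends the previous one, their rank functions on finite sets have a common extension to $\bigcup_n E(M_n)$; this defines the \emph{union} of the chain, which extends every $M_n$. For $Q\subseteq E(M)$ the contraction $M/Q$ on $E(M)\setminus Q$ has rank function $S\mapsto r(S\cup Q)-r(Q)$.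

\subsection*{Modular cuts}
We recall Crapo's description of single-element extensions. A \emph{modular cut} of $M$ is a set $\mathcal M$ of flats that is closed upwards and satisfies $X\cap Y\in\mathcal M$ for every modular pair $X,Y\in\mathcal M$; the empty set is allowed. For $S\subseteq E(M)$ let $\varepsilon(S)=0$ if $\operatorname{cl}(S)\in\mathcal M$ and $\varepsilon(S)=1$ otherwise. Let $M+z$ be defined on $E(M)\cup\{z\}$ by extending $r$ through $r(Sz)=r(S)+\varepsilon(S)$. Thus $z\in\operatorname{cl}_{M+z}(S)$ exactly when $\operatorname{cl}_M(S)\in\mathcal M$.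

\begin{lemma}\label{lem:crapo}
If $\mathcal M$ is a modular cut, then $M+z$ is a matroid. Conversely, if $N$ extends $M$ and $z\in E(N)\setminus E(M)$, then $\{F: z\in\operatorname{cl}_N(F)\}$ is a modular cut of $M$, and $N|(E(M)\cup z)$ is the corresponding extension.
\end{lemma}

\begin{proof}
The function $\varepsilon$ depends only on $\operatorname{cl}(S)$ and is non-increasing, as $\mathcal M$ is closed upwards.

\emph{Unit increase.} Clearly $r(Sz)-r(S)\in\{0,1\}$. Also $r(Sez)-r(Sz)=(r(Se)-r(S))+(\varepsilon(Se)-\varepsilon(S))$ is $0$ if $e\in\operatorname{cl}(S)$; otherwise it is $1$ plus a number in $\{-1,0\}$.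

\emph{Local submodularity.} The inequality $r(Sz)+r(Sf)\ge r(S)+r(Sfz)$ says $\varepsilon(S)\ge\varepsilon(Sf)$. It remains to prove $r(Sez)+r(Sfz)\ge r(Sz)+r(Sefz)$. If $e$ or $f$ is in $\operatorname{cl}(S)$, this is an equality. Otherwise $r(Se)=r(Sf)=r(S)+1$. If $r(Sef)=r(S)+1$, then $Se,Sf,Sef$ have the same closure and the inequality reads $1+\varepsilon(Se)\ge\varepsilon(S)$, which is true. If $r(Sef)=r(S)+2$, it reads
\[
\varepsilon(Se)+\varepsilon(Sf)\ge\varepsilon(S)+\varepsilon(Sef).
\]
This is clear if both terms on the left are $1$. If exactly one of them is $0$, then $\varepsilon(Sef)=0$ and it holds. If both are $0$, then $\operatorname{cl}(Se),\operatorname{cl}(Sf)\in\mathcal M$; by \eqref{dagger} their intersection has rank at most $r(S)$, so it is $\operatorname{cl}(S)$ and the pair is modular. Hence $\operatorname{cl}(S)\in\mathcal M$ and $\varepsilon(S)=\varepsilon(Sef)=0$. For infinite $S$ the formula for $r(Sz)$ agrees with the maximum over finite subsets, as one sees from a finite basis of $S$.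

\emph{Converse.} The set is closed upwards. If $X,Y$ is a modular pair in it, then by \eqref{dagger} $\operatorname{cl}_N(X)\cap\operatorname{cl}_N(Y)$ has rank at most $r(X\cap Y)$, hence equals $\operatorname{cl}_N(X\cap Y)$, and it contains $z$. For $S\subseteq E(M)$ we have $r_N(Sz)=r(S)$ exactly if $z\in\operatorname{cl}_N(S)=\operatorname{cl}_N(\operatorname{cl}_M(S))$, so the extension is the one defined by this modular cut.
\end{proof}

We note some consequences and special cases.
\begin{itemize}
\item If no flat of rank at most $k$ is in $\mathcal M$, then $z$ lies in no $\operatorname{cl}_{M+z}(S)$ with $S\subseteq E(M)$, $r(S)\le k$. For $k=1$ this says that $z$ is neither a loop nor parallel to an element of $M$.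
\item If $F\in\mathcal M$, the flats of $M+z$ containing $F$ are exactly the sets $L\cup z$ with $L\supseteq F$ a flat of $M$.
\item If $\mathcal M=\emptyset$, then $z$ is a coloop; otherwise $r(M+z)=r(M)$.
\item If $\mathcal M=\{E(M)\}$, we say that $z$ is added \emph{freely}. Then $z\notin\operatorname{cl}(F)$ for every flat $F$ of rank at most $r(M)-1$. If $F$ is a flat with $r(F)\le r(M)-2$, then $F\cup z$ is a flat: an element $f\in\operatorname{cl}(Fz)\setminus Fz$ would give $z\in\operatorname{cl}(Ff)$, where $r(Ff)\le r(M)-1$.
\item If $\mathcal M=\{F:F\supseteq F_0\}$ for a flat $F_0$, we call $\mathcal M$ \emph{principal} and say that $z$ is \emph{principal on $F_0$}.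
\item If $H,H'$ is a non-modular pair of hyperplanes, then $\{H,H',E(M)\}$ is a modular cut, since its only pair of members with intersection outside it is $H,H'$. It is not principal.
\end{itemize}

\subsection*{OTE in terms of modular cuts}

\begin{lemma}\label{lem:OTEcut}
A matroid is OTE if and only if each of its nonempty modular cuts is principal.
\end{lemma}

\begin{proof}
If $N$ decreases the defect of $X,Y$, pick $z\in(\operatorname{cl}_N(X)\cap\operatorname{cl}_N(Y))\setminus\operatorname{cl}_N(X\cap Y)$. Then $z\notin E(M)$, and by Lemma~\ref{lem:crapo} the flats $F$ with $z\in\operatorname{cl}_N(F)$ form a modular cut. It contains $X$ and $Y$ but not $X\cap Y$, so it is nonempty and not principal.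

Conversely, let $\mathcal M$ be nonempty and not principal. If $\mathcal M$ were closed under intersection, a member $F_0$ of minimum rank would be contained in every member $F$, as $F\cap F_0\in\mathcal M$ has rank at least $r(F_0)$; then $\mathcal M$ would be principal. So there are
\begin{equation}\label{failing}
X,Y\in\mathcal M\quad\text{with}\quad X\cap Y\notin\mathcal M .
\end{equation}
Such a pair is non-modular, and in $M+z$ we have $z\in\operatorname{cl}(X)\cap\operatorname{cl}(Y)$ but $z\notin\operatorname{cl}(X\cap Y)$, so $M+z$ decreases its defect.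
\end{proof}

\begin{lemma}\label{lem:OTEprops}
\begin{enumerate}
\item[(a)] OTE matroids are hypermodular.
\item[(b)] Contractions of OTE matroids are OTE.
\item[(c)] Direct sums of two OTE matroids are OTE.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a non-modular pair $H,H'$ of hyperplanes, $\{H,H',E(M)\}$ is a nonempty non-principal modular cut.

(b) The flats of $M/Q$ are the sets $F\setminus Q$ with $F\supseteq Q$ a flat of $M$, and this correspondence preserves inclusions, intersections and modular defects. So a nonempty modular cut of $M/Q$ corresponds to a nonempty modular cut of $M$ consisting of flats that contain $Q$. The latter is principal, hence so is the former.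

(c) The flats of $M'\oplus M''$ are the sets $F'\cup F''$ with $F',F''$ flats of $M',M''$. Let $\mathcal M$ be a nonempty modular cut of the sum and $E',E''$ the two ground sets. The sets $\{F':F'\cup E''\in\mathcal M\}$ and $\{F'':E'\cup F''\in\mathcal M\}$ are nonempty modular cuts of $M'$ and $M''$, hence principal, with least elements $F_0',F_0''$. The pair $F_0'\cup E''$, $E'\cup F_0''$ is modular, so $F_0'\cup F_0''\in\mathcal M$. If $F'\cup F''\in\mathcal M$, then $F'\cup E''$ and $E'\cup F''$ are in $\mathcal M$, so $F'\supseteq F_0'$ and $F''\supseteq F_0''$. Thus $\mathcal M$ is principal.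
\end{proof}

\begin{lemma}[Lifting]\label{lem:lift}
Let $Q\subseteq E(M)$, and let $N'$ arise from $M/Q$ by adding finitely many elements, one at a time. Adding the same elements to $M$, one at a time, one can obtain an extension $N$ of $M$ with $N/Q=N'$. Moreover, each member $F$ of the modular cut used for a new element contains $Q$, and $F\setminus Q$ is in the modular cut used for that element in the contraction; so $r(F)$ equals the rank of $F\setminus Q$ in the contraction plus $r(Q)$.
\end{lemma}

\begin{proof}
It suffices to treat one element $z$. Its modular cut in $M/Q$ corresponds, as in the proof of Lemma~\ref{lem:OTEprops}(b), to a modular cut of $M$ consisting of flats that contain $Q$. For the resulting extension, $r(S\cup Q\cup z)-r(Q)=r(S\cup Q)-r(Q)+\varepsilon(S\cup Q)$ is the rank of $S\cup z$ in the extension of $M/Q$.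
\end{proof}

\section{Blocking a point}\label{sec:block}

The second extension in Example~\ref{ex:small} can be made over any loopless matroid of rank~$4$ that contains two disjoint coplanar lines.

\begin{lemma}[Blocking]\label{lem:block}
Let $R$ be a loopless matroid of rank $4$ with disjoint lines $X,Y$ such that $r(X\cup Y)=3$. By adding four elements $x_1,y_1,x_2,y_2$, one at a time, one can extend $R$ to a matroid $R'$ of rank $4$ such that
\begin{enumerate}
\item[(i)] the modular cut of each new element is nonempty and contains only flats of rank at least $3$;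
\item[(ii)] in every extension of $R'$, $\operatorname{cl}(X)\cap\operatorname{cl}(Y)$ contains only loops.
\end{enumerate}
\end{lemma}

\begin{proof}
Add $x_1$ freely. Then $X\cup x_1$ and $Y\cup x_1$ are hyperplanes of $R+x_1$. They meet in $\{x_1\}$ and their union has rank $4$, so their defect is $3+3-4-1=1$. Hence we may add $y_1$ with the modular cut consisting of these two hyperplanes and the whole ground set. Now
\[
r(x_1y_1)=2,\qquad r(Xx_1y_1)=r(Yx_1y_1)=3,\qquad r(X\cup Y\cup\{x_1,y_1\})=4,
\]
where the first equation holds because no flat of rank $1$ is in the cut. So $\{x_1,y_1\}$ is a pointer for $X,Y$. The matroid $R+x_1+y_1$ is loopless of rank $4$, and $X,Y$ are still flats, because no flat of rank $2$ is in the cut of $x_1$ or of $y_1$. So we can repeat the step and add $x_2$ and $y_2$, obtaining a second pointer $\{x_2,y_2\}$. Property (i) is clear.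

The two pointers are skew. Indeed, as $x_2$ was added freely, $r(x_1y_1x_2)=3$. The hyperplane spanned by $x_1,y_1,x_2$ contains $x_1$, which is in neither $X\cup x_2$ nor $Y\cup x_2$. So it is not in the cut of $y_2$, and $r(x_1y_1x_2y_2)=4$. Now (ii) is Lemma~\ref{lem:pointers}(b), applied in the extension.
\end{proof}

\section{An OTE matroid without pointers}\label{sec:construction}

Let $M_0$ be the matroid of rank $5$ on $\{a,a',b,b',c,d\}$ whose only circuit is $\{a,a',b,b'\}$. Fix $A=\{a,a'\}$ and $B=\{b,b'\}$. In an extension $M$ of $M_0$ we write $P$, or $P_M$, for $\operatorname{cl}_M(AB)$; it has rank $3$.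

\begin{definition}
An \emph{admissible} matroid is a simple matroid $M$ of rank $5$ extending $M_0$ such that
\begin{equation}\label{star}
\operatorname{cl}_M(Ae)\cap\operatorname{cl}_M(Be)=\{e\}\qquad\text{for all } e\in E(M)\setminus P .
\end{equation}
\end{definition}

Condition \eqref{star} says that $M$ has no pointers for $A,B$. Indeed, an element $f\ne e$ of the intersection would make $\{e,f\}$ a pointer. Conversely, a pointer $g$ contains some $e\notin P$, and since $r(Ae)=3=r(Ag)$ and $r(Be)=3=r(Bg)$ we get $g\subseteq\operatorname{cl}(Ae)\cap\operatorname{cl}(Be)$, while $g$ has at least two elements.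

The matroid $M_0$ is admissible: $\operatorname{cl}(Ac)=Ac$ and $\operatorname{cl}(Bc)=Bc$ meet in $\{c\}$, and the same holds for $d$. The union of a countable chain of admissible matroids, each extending the previous one, is admissible: it is simple of rank $5$, and an element violating \eqref{star} would already do so at some stage of the chain. We record two facts about an admissible $M$.
\begin{enumerate}
\item[(F1)] $\operatorname{cl}(A)\cap\operatorname{cl}(B)=\emptyset$: a common element would lie in $\operatorname{cl}(Ac)\cap\operatorname{cl}(Bc)=\{c\}$, but $c\notin P$. So the lines of $A$ and $B$ do miss a point.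
\item[(F2)] If $F$ is a flat with $A\subseteq F\not\supseteq B$, then $F\cap P=\operatorname{cl}(A)$, since $F\cap P$ is a proper subflat of $P$ that contains $A$. Symmetrically for $B$. This uses only $r(A)=r(B)=2$ and $r(AB)=3$, not \eqref{star}.
\end{enumerate}

\subsection*{Which points may be added}
When a point $z$ is added, a new pointer $\{z,f\}$ could appear with an old element $f\notin P$ or with an old element $f\in P$. The second kind does not occur, by (F1) and (F2), so only the first kind has to be excluded by hypothesis.

\begin{lemma}\label{lem:onestep}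
Let $M$ be admissible, and let $M'=M+z$ be a simple extension of rank $5$ such that $z\notin\operatorname{cl}_{M'}(Af)\cap\operatorname{cl}_{M'}(Bf)$ for all $f\in E(M)\setminus P_M$. Then $M'$ is admissible.
\end{lemma}

\begin{proof}
For $e\in E(M)\setminus P_M$, the set $\operatorname{cl}_{M'}(Ae)\cap\operatorname{cl}_{M'}(Be)$ meets $E(M)$ in $\{e\}$ by \eqref{star} for $M$, and it does not contain $z$ by assumption. Now let $e=z\notin P_{M'}$ and suppose that some $f\in E(M)$ lies in $\operatorname{cl}_{M'}(Az)\cap\operatorname{cl}_{M'}(Bz)$. These two flats have rank $3$ and differ from the rank-$3$ flat $P_{M'}$, so neither contains $AB$. If $f\in P_M$, then (F2) in $M'$ gives $f\in\operatorname{cl}_{M'}(A)\cap\operatorname{cl}_{M'}(B)$, so $f\in\operatorname{cl}_M(A)\cap\operatorname{cl}_M(B)$, contrary to (F1) for $M$. If $f\notin P_M$, then $f\notin\operatorname{cl}(A)\cup\operatorname{cl}(B)$, and the exchange property gives $z\in\operatorname{cl}_{M'}(Af)\cap\operatorname{cl}_{M'}(Bf)$, contrary to assumption.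
\end{proof}

\subsection*{Protection}
To make $M$ OTE we must add points that are dictated by $M$ and may violate the hypothesis of Lemma~\ref{lem:onestep}. The remedy is to prevent, beforehand and for good, any point from entering $\operatorname{cl}(Ae)\cap\operatorname{cl}(Be)$. Call $e\in E(M)\setminus P$ \emph{protected} in $M$ if
\[
\operatorname{cl}_N(Ae)\cap\operatorname{cl}_N(Be)=\operatorname{cl}_N(e)\qquad\text{for every extension } N \text{ of } M .
\]
If $e$ is protected in $M$, it is protected in every extension of $M$. In $M/e$ the planes spanned by $Ae$ and $Be$ become two coplanar lines, and protecting $e$ amounts to blocking the missing point of these lines.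

\begin{lemma}\label{lem:protect}
Let $M$ be admissible and $e\in E(M)\setminus P$. There is an admissible extension $M^e$ of $M$ by four elements in which $e$ is protected.
\end{lemma}

\begin{proof}
Let $R=M/e$, $X=\operatorname{cl}_M(Ae)\setminus e$ and $Y=\operatorname{cl}_M(Be)\setminus e$. As $M$ is simple of rank $5$, $R$ is loopless of rank $4$. The sets $X,Y$ are lines of $R$, disjoint by \eqref{star}, and $r_R(X\cup Y)=r(ABe)-1=3$. Let $R'$ be the extension of $R$ from Lemma~\ref{lem:block}, and let $M^e$ be the extension of $M$ with $M^e/e=R'$ obtained by Lemma~\ref{lem:lift}. By Lemma~\ref{lem:block}(i) the modular cuts used to extend $M$ are nonempty and contain only flats of rank at least $3+1=4$. So each new element, when it is added, lies in no flat spanned by a set of rank at most $3$ of elements already present. Hence each step gives a simple matroid of rank $5$ to which Lemma~\ref{lem:onestep} applies, and $M^e$ is admissible.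

Let $N$ be an extension of $M^e$ and $z\in\operatorname{cl}_N(Ae)\cap\operatorname{cl}_N(Be)$. If $z\notin\operatorname{cl}_N(e)$, then $z$ is a non-loop of $N/e$ in $\operatorname{cl}_{N/e}(X)\cap\operatorname{cl}_{N/e}(Y)$. As $N/e$ extends $R'$, this contradicts Lemma~\ref{lem:block}(ii).
\end{proof}

The four new elements need not be protected themselves, so the step must be iterated. Let $k\mapsto(i_k,j_k)$ be a bijection from $\mathbb N=\{0,1,2,\dots\}$ to $\mathbb N^2$ with $i_k\le k$; for instance, list the pairs $(i,j)$ in order of increasing $i+j$.

\begin{lemma}\label{lem:allprotected}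
Every countable admissible matroid $M$ has a countable admissible extension $M^*$ in which every element outside $P_{M^*}$ is protected.
\end{lemma}

\begin{proof}
Put $M^{(0)}=M$. As soon as $M^{(i)}$ is constructed, enumerate the countable set of its elements outside $\operatorname{cl}(AB)$, which contains $c$, as $(e_{i,j})_{j\in\mathbb N}$, repetitions allowed. Let $M^{(k+1)}=(M^{(k)})^{e}$ with $e=e_{i_k,j_k}$; this element is available since $i_k\le k$. Let $M^*=\bigcup_kM^{(k)}$. Every element of $M^*$ outside $\operatorname{cl}(AB)$ is some $e_{i,j}$. So it is protected in some $M^{(k+1)}$, and hence in $M^*$.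
\end{proof}

Once all elements outside $P$ are protected, every missing point that can be supplied may be supplied without harm.

\begin{lemma}\label{lem:safe}
Let $M$ be an admissible matroid in which all elements outside $P$ are protected. Let $N$ be an extension of $M$, $S,S'\subseteq E(M)$, and
\[
z\in\bigl(\operatorname{cl}_N(S)\cap\operatorname{cl}_N(S')\bigr)\setminus\operatorname{cl}_N\bigl(\operatorname{cl}_M(S)\cap\operatorname{cl}_M(S')\bigr).
\]
Then $z\notin E(M)$, and $N|(E(M)\cup z)$ is admissible.
\end{lemma}

\begin{proof}
The rank of $N|(E(M)\cup z)$ is $5$ since $z\in\operatorname{cl}_N(S)$. The element $z$ is not a loop, as it avoids a closed set. If $z$ were equal or parallel to some $f\in E(M)$, then $f\in\operatorname{cl}_M(S)\cap\operatorname{cl}_M(S')$ and $z\in\operatorname{cl}_N(f)$, contrary to the choice of $z$. So $z\notin E(M)$, and $N|(E(M)\cup z)$ is simple. If $z\in\operatorname{cl}_N(Af)\cap\operatorname{cl}_N(Bf)$ for some $f\in E(M)\setminus P$, then $z\in\operatorname{cl}_N(f)$ by protection, so $z$ is parallel to $f$, which was excluded. Now apply Lemma~\ref{lem:onestep}.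
\end{proof}

\subsection*{The construction}
We construct a chain $N_0,N_1,\dots$ of countable admissible matroids in which all elements outside $P$ are protected. Let $N_0=M_0^*$. As soon as $N_i$ is constructed, enumerate the pairs of finite subsets of $E(N_i)$ as $(\pi_{i,j})_{j\in\mathbb N}$. At step $n$, when $N_0,\dots,N_n$ are constructed, we \emph{treat} the pair $(S,S')=\pi_{i_n,j_n}$. If there is an extension $N$ of $N_n$ with
\begin{equation}\label{gain}
r_N\bigl(\operatorname{cl}_N(S)\cap\operatorname{cl}_N(S')\bigr)>r_{N_n}\bigl(\operatorname{cl}_{N_n}(S)\cap\operatorname{cl}_{N_n}(S')\bigr),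
\end{equation}
choose $z\in(\operatorname{cl}_N(S)\cap\operatorname{cl}_N(S'))\setminus\operatorname{cl}_N(\operatorname{cl}_{N_n}(S)\cap\operatorname{cl}_{N_n}(S'))$ and let
\[
N_{n+1}=\bigl(N|(E(N_n)\cup z)\bigr)^*.
\]
This is possible by Lemmas~\ref{lem:safe} and \ref{lem:allprotected}, and then the rank of $\operatorname{cl}(S)\cap\operatorname{cl}(S')$ is larger in $N_{n+1}$ than in $N_n$. Otherwise let $N_{n+1}=N_n$. Finally let
\[
M=\bigcup_n N_n ,
\]
a countable admissible matroid. Every pair of finite subsets of $E(M)$ is treated at infinitely many steps, since for each large $i$ it occurs as $\pi_{i,j}$ for some $j$.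

\begin{proposition}\label{prop:OTE}
The matroid $M$ is OTE.
\end{proposition}

\begin{proof}
Let $X=\operatorname{cl}_M(S)$ and $Y=\operatorname{cl}_M(S')$ be flats, with $S,S'$ finite, and let $k=r_M(X\cap Y)$. For all large $n$ the set $E(N_n)$ contains $S$, $S'$ and a finite basis of $X\cap Y$. Then $\operatorname{cl}_{N_n}(S)\cap\operatorname{cl}_{N_n}(S')=X\cap Y\cap E(N_n)$ has rank $k$. Suppose some extension $N$ of $M$ has $r_N(\operatorname{cl}_N(X)\cap\operatorname{cl}_N(Y))>k$, and take a large $n$ at which $(S,S')$ is treated. Since $N$ extends $N_n$ and satisfies \eqref{gain}, an element $z$ was added at this step, and $\operatorname{cl}_{N_{n+1}}(S)\cap\operatorname{cl}_{N_{n+1}}(S')$ has rank at least $k+1$. But this set is contained in $X\cap Y$, a contradiction.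
\end{proof}

\section{Two extensions without an amalgam}\label{sec:notsticky}

It remains to create pointers in extensions of $M$, as Proposition~\ref{prop:scheme} requires. A pointer $\{p,q\}$ in $\operatorname{cl}(H)$ is created in two steps: a point $p$ in general position on $H$, and then a point $q$ common to the planes spanned by $Ap$ and $Bp$. The question is whether asking for $q\in\operatorname{cl}(Ap)\cap\operatorname{cl}(Bp)$ does not force more about $q$. The absence of pointers outside $H$ ensures that it does not.

Call $(L,A,B,H)$ a \emph{frame} if $L$ is a simple matroid of rank $5$, $A,B$ are disjoint $2$-subsets of $E(L)$ with $r(AB)=3$, $H$ is a hyperplane containing $AB$, $\operatorname{cl}(A)\cap\operatorname{cl}(B)=\emptyset$, and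
\begin{equation}\label{frame}
\operatorname{cl}(Ae)\cap\operatorname{cl}(Be)=\{e\}\qquad\text{for all } e\in E(L)\setminus H .
\end{equation}

\begin{lemma}\label{lem:newpointer}
Every frame $(L,A,B,H)$ has a simple extension $L'=L+p+q$ of rank $5$ such that
\begin{enumerate}
\item[(i)] $\{p,q\}\subseteq\operatorname{cl}_{L'}(H)$ is a pointer for $A,B$;
\item[(ii)] $p\notin\operatorname{cl}_{L'}(A)\cup\operatorname{cl}_{L'}(B)$, and $(L',A,B,\operatorname{cl}_{L'}(H))$ is a frame;
\item[(iii)] if $u,v\in E(L)$ are distinct and $u\notin\operatorname{cl}_L(A)\cup\operatorname{cl}_L(B)$, then $r(uvpq)=4$.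
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{The point $p$.} Let $p$ be principal on $H$: for $S\subseteq E(L)$, we have $p\in\operatorname{cl}_{L+p}(S)$ if and only if $H\subseteq\operatorname{cl}_L(S)$. Then $L+p$ is simple of rank $5$, and $r(ABp)=4$, so $\operatorname{cl}(ABp)=\operatorname{cl}(H)$. The set $\alpha=\operatorname{cl}_L(A)\cup p$ is a flat of rank $3$ of $L+p$: an element $f\in\operatorname{cl}(Ap)\setminus\alpha$ would give $p\in\operatorname{cl}(Af)$, that is, $H\subseteq\operatorname{cl}_L(Af)$, which is impossible since $r(H)=4$. Likewise $\beta=\operatorname{cl}_L(B)\cup p$ is a flat of rank $3$.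

\emph{The modular cut of $q$.} Let $\mathcal C$ be the set of flats of $L+p$ that contain $\alpha$ or $\beta$. It is closed upwards. We claim that it is a modular cut. If two members both contain $\alpha$ or both contain $\beta$, their intersection is in $\mathcal C$. So it suffices to show that $(G,G')$ is non-modular whenever
\[
\alpha\subseteq G\not\supseteq\beta\qquad\text{and}\qquad\beta\subseteq G'\not\supseteq\alpha .
\]
Let $K=G\cap E(L)$ and $K'=G'\cap E(L)$, flats of $L$; then $G=Kp$ and $G'=K'p$.

\emph{Shape of $K$.} Since $p\in G$ and $\beta=\operatorname{cl}(Bp)\not\subseteq G$, we have $B\not\subseteq K$. Hence $H\not\subseteq K$ and $r(G)=r(K)+1$. Moreover $r(G)\le 4$, as $G$ is not the whole ground set, and $A\subseteq K$. So $r(K)\in\{2,3\}$.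
\begin{itemize}
\item If $r(K)=2$, then $K=\operatorname{cl}_L(A)\subseteq H$.
\item If $r(K)=3$, then $K\not\subseteq H$: otherwise $G=Kp\subseteq\operatorname{cl}(H)$ has rank $4$, so $G=\operatorname{cl}(H)\supseteq\beta$. Hence $K\cap H$ is a proper subflat of $K$ that contains $A$, so $K\cap H=\operatorname{cl}_L(A)$.
\end{itemize}
In both cases $K\cap H=\operatorname{cl}_L(A)$. By symmetry $r(K')\in\{2,3\}$, $K'\cap H=\operatorname{cl}_L(B)$, and $K'\not\subseteq H$ if $r(K')=3$.

\emph{The intersection.} We have $K\cap K'\cap H=\operatorname{cl}_L(A)\cap\operatorname{cl}_L(B)=\emptyset$. Let $g\in K\cap K'$. Then $g\notin H$, so $r(K)=r(K')=3$, $K=\operatorname{cl}_L(Ag)$, $K'=\operatorname{cl}_L(Bg)$, and $K\cap K'=\{g\}$ by \eqref{frame}. Therefore $r(K\cap K')\le 1$, and it is $0$ if $K$ or $K'$ has rank $2$. As $G\cap G'=(K\cap K')\cup p$ and $H\not\subseteq\operatorname{cl}_L(K\cap K')$, we get $r(G\cap G')=r(K\cap K')+1$.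

\emph{The union.} $G\cup G'$ contains $ABp$, which spans $\operatorname{cl}(H)$. If both $K$ and $K'$ have rank $2$, then $G\cup G'=\alpha\cup\beta\subseteq\operatorname{cl}(H)$ and $r(G\cup G')=4$. Otherwise $K$ or $K'$ has rank $3$ and is not contained in $H$, so $r(G\cup G')=5$.

\emph{The defects} are
\begin{itemize}
\item $3+3-4-1=1$ if both $K,K'$ have rank $2$;
\item $4+3-5-1=1$ if exactly one of them has rank $3$;
\item at least $4+4-5-2=1$ if both have rank $3$.
\end{itemize}
This proves the claim.

\emph{Properties.} Add $q$ with the modular cut $\mathcal C$. No flat of rank at most $2$ is in $\mathcal C$, so $L'$ is simple. It has rank $5$.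

(i) We have $q\in\operatorname{cl}(\alpha)\cap\operatorname{cl}(\beta)=\operatorname{cl}(Ap)\cap\operatorname{cl}(Bp)$ and $\alpha\subseteq\operatorname{cl}(H)$. Hence $r(pq)=2$, $r(Apq)=r(Bpq)=3$, $r(ABpq)=r(ABp)=4$, and $p,q\in\operatorname{cl}_{L'}(H)$.

(ii) Neither $p$ nor $q$ lies in $\operatorname{cl}_{L'}(A)$ or $\operatorname{cl}_{L'}(B)$, since no flat of rank $2$ is in the cut of $p$ or of $q$. So these two closures are the same as in $L$, and they are disjoint. Put $H'=\operatorname{cl}_{L'}(H)$, a hyperplane containing $AB$, and let $e\notin H'$; then $e\in E(L)\setminus H$. The plane $\operatorname{cl}_{L'}(Ae)$ is not contained in $H'$, so it meets $H'$ in a proper subflat that contains $A$, that is, in $\operatorname{cl}_{L'}(A)$. As $p,q\in H'\setminus\operatorname{cl}_{L'}(A)$, this plane contains neither $p$ nor $q$. The same holds for $B$. Hence $\operatorname{cl}_{L'}(Ae)\cap\operatorname{cl}_{L'}(Be)=\operatorname{cl}_L(Ae)\cap\operatorname{cl}_L(Be)=\{e\}$.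

(iii) We have $r(uvp)=3$, since $H\not\subseteq\operatorname{cl}_L(uv)$. If $q\in\operatorname{cl}(uvp)$, then the rank-$3$ flat $\operatorname{cl}_{L+p}(uvp)$ contains $\alpha$ or $\beta$, hence equals it, and so $u\in\operatorname{cl}_L(A)\cup\operatorname{cl}_L(B)$, a contradiction.
\end{proof}

\begin{remark}
Condition \eqref{frame} is needed. If it fails for some $e\notin H$, then $L$ has a pointer $\{e,f\}$. For every pointer $\{p,q\}$ in $\operatorname{cl}(H)$, in any extension, $ABpq$ spans $H$, so $r(ABefpq)\ge 5$ and $r(efpq)\le 3$ by Lemma~\ref{lem:pointers}(c). So (iii) fails for $u=e$, $v=f$.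
\end{remark}

\begin{proof}[Proof of Theorem A]
Let $M$ be the matroid of Section~\ref{sec:construction}. It is simple, countable, of rank $5$, and OTE by Proposition~\ref{prop:OTE}. Put $H_c=\operatorname{cl}_M(ABc)$ and $H_d=\operatorname{cl}_M(ABd)$. These are hyperplanes containing $P$, and $H_c\ne H_d$ since $r(ABcd)=5$. By \eqref{star} and (F1), $(M,A,B,H_c)$ and $(M,A,B,H_d)$ are frames.

Apply Lemma~\ref{lem:newpointer} to $(M,A,B,H_c)$ to get a pointer $g_1=\{p_1,q_1\}$; by (ii) it can be applied again to the resulting frame, giving a second pointer $g_2=\{p_2,q_2\}$. Let $M_1=M+p_1+q_1+p_2+q_2$. Both pointers lie in $\operatorname{cl}_{M_1}(H_c)$. By (ii) for the first application, $p_1$ is not in the closure of $A$ or of $B$; so (iii) for the second application, with $u=p_1$ and $v=q_1$, gives $r(g_1g_2)=4$. Apply the lemma once to $(M,A,B,H_d)$, with new elements $p',q'$ distinct from those of $M_1$, to get $M_2=M+p'+q'$ with a pointer $g'=\{p',q'\}\subseteq\operatorname{cl}_{M_2}(H_d)$. By Proposition~\ref{prop:scheme}, with $H=H_c$ and $H'=H_d$, $M_1$ and $M_2$ have no amalgam, and $M$ is not sticky.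

For rank $5+k$ take $M\oplus F_k$, where $F_k$ is the free matroid of rank $k$ on $k$ elements. It is modular, hence OTE, so $M\oplus F_k$ is OTE by Lemma~\ref{lem:OTEprops}(c). It is not sticky: an amalgam of $M_1\oplus F_k$ and $M_2\oplus F_k$ would, after deleting $E(F_k)$, be an amalgam of $M_1$ and $M_2$.
\end{proof}

\section{Sticky matroids are OTE}\label{sec:B}

We now prove Theorem~B. Given a matroid that is not OTE, we must find one extension that supplies a missing point and another that blocks it, as in Example~\ref{ex:small}. The difficulty is that the missing point belongs to flats $X,Y$ of arbitrary rank and arbitrary defect, while our blocking device needs two coplanar lines. So we choose $X,Y$ well (Claim~\ref{cl:codim}), fill up the intersection until one point is missing (Claim~\ref{cl:fill}), and pass to a contraction in which $X$ and $Y$ become disjoint lines in a plane.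

Let $M$ be a matroid on $E$ of rank $n$ that is not OTE, and let $\mathcal M$ be a nonempty non-principal modular cut (Lemma~\ref{lem:OTEcut}). Call $(X,Y)$ \emph{failing} if $X,Y\in\mathcal M$ and $X\cap Y\notin\mathcal M$. As shown at \eqref{failing}, failing pairs exist; they are non-modular, so they have defect at least $1$. Let $m\ge 1$ be the minimum defect of a failing pair. Among the failing pairs of defect $m$ choose $(X,Y)$ such that $r(X\cup Y)-r(X\cap Y)$ is minimum. Put $Z=X\cap Y$, and let $x,y,w,z_0$ be the ranks of $X$, $Y$, $X\cup Y$, $Z$.

\begin{claim}\label{cl:codim}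
$w=x+1=y+1$. Hence $x=y=z_0+m+1$.
\end{claim}

\begin{proof}
First, $w>x$, since otherwise $Y\subseteq X$ and $X\cap Y=Y\in\mathcal M$. Suppose $w\ge x+2$. Take $e\in Y\setminus X$, and let $X'=\operatorname{cl}(Xe)\in\mathcal M$ and $Z'=X'\cap Y$. Then $Z'\supseteq Ze$, so $r(Z')\ge z_0+1$.

\emph{Case $Z'\notin\mathcal M$.} Then $(X',Y)$ is failing, and $r(X'\cup Y)=w$. Its defect is $x+1+y-w-r(Z')\le x+y-w-z_0=m$. By minimality of $m$ equality holds, so $r(Z')=z_0+1$ and $r(X'\cup Y)-r(Z')=w-z_0-1$, contrary to the choice of $(X,Y)$.

\emph{Case $Z'\in\mathcal M$.} As $X\cap Z'=X\cap Y=Z$, the pair $(X,Z')$ is failing. Since $Y\cap(X\cup Z')=Z'$, submodularity for $Y$ and $X\cup Z'$ gives $y+r(X\cup Z')\ge w+r(Z')$. So the defect of $(X,Z')$ is $x+r(Z')-r(X\cup Z')-z_0\le x+y-w-z_0=m$, hence equal to $m$. But $r(X\cup Z')\le r(X')=x+1<w$, contrary to the choice of $(X,Y)$.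

So $w=x+1$, and by symmetry $w=y+1$. Then $m=x+y-w-z_0=x-1-z_0$.
\end{proof}

A point $z_1$ added with the modular cut $\mathcal M$ enters the closures of all members of $\mathcal M$, and increases the rank of the intersection of every failing pair by one. As long as no failing pair has become modular, this can be repeated; since the smallest defect is $m$, we can add $m$ points. For $K\subseteq E$ put $K_j=K\cup\{z_1,\dots,z_j\}$, and let $\mathcal M_j=\{K_j:K\in\mathcal M\}$. Let $M^{(0)}=M$, and for $0\le j\le m-1$ let $M^{(j+1)}$ be the extension of $M^{(j)}$ by $z_{j+1}$ with the modular cut $\mathcal M_j$.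

\begin{claim}\label{cl:fill}
For $0\le j\le m-1$ the set $\mathcal M_j$ is a modular cut of $M^{(j)}$, so the definition makes sense. For $0\le j\le m$ and $K\in\mathcal M$ the set $K_j$ is a flat of $M^{(j)}$ of rank $r(K)$. For $0\le j\le m$ and a failing pair $(K,K')$ with $F=K\cap K'$ we have $r(F_j)=r(F)+j$.
\end{claim}

\begin{proof}
We use induction on $j$; the case $j=0$ is clear. Assume the statements for some $j\le m-1$.

Since $K_j\in\mathcal M_j$, the set $K_{j+1}=K_j\cup z_{j+1}$ is a flat of rank $r(K)$. For a failing pair, $F_j=K_j\cap K_j'$ is a flat; it is not in $\mathcal M_j$, because it meets $E$ in $F\notin\mathcal M$. So $r(F_{j+1})=r(F_j)+1=r(F)+j+1$.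

Now let $j+1\le m-1$. The flats of $M^{(j+1)}$ that contain $K_{j+1}$ are the sets $L\cup z_{j+1}$ with $L\supseteq K_j$ a flat of $M^{(j)}$; then $L\in\mathcal M_j$. So $\mathcal M_{j+1}$ is closed upwards. Let $K,K'\in\mathcal M$. If $K\cap K'\in\mathcal M$, then $K_{j+1}\cap K'_{j+1}=(K\cap K')_{j+1}\in\mathcal M_{j+1}$. If $(K,K')$ is failing, then $K_{j+1}\cup K_{j+1}'$ has rank $r(K\cup K')$, because $K_{j+1}$ and $K_{j+1}'$ are spanned by $K$ and $K'$. So the defect of $(K_{j+1},K_{j+1}')$ is $\delta_M(K,K')-(j+1)\ge m-(m-1)=1$, and the pair is non-modular. Hence $\mathcal M_{j+1}$ is a modular cut.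
\end{proof}

\subsection*{Passing to lines in a plane}
Let $M^-=M^{(m-1)}$, a matroid of rank $n$, and let $X^-=X_{m-1}$, $Y^-=Y_{m-1}$ and $W=X^-\cap Y^-=Z_{m-1}$. By the two claims,
\[
r(X^-)=r(Y^-)=x,\qquad r(X^-\cup Y^-)=x+1,\qquad r(W)=z_0+m-1=x-2 .
\]
Add to $M^-$ freely, one after another, $t=n-x-1\ge 0$ elements $s_1,\dots,s_t$, giving $M^s$, and put $s=\{s_1,\dots,s_t\}$ and $Q=W\cup s$. A free element raises the rank of every set of rank at most $n-1$ and keeps flats of rank at most $n-2$ flat, in the sense that adding the new element to the flat gives a flat. Just before the last of the $t$ steps the sets grown from $X^-$ and $Y^-$ have rank $x+t-1=n-2$, and the set grown from $X^-\cup Y^-$ has rank $n-1$. Hence $X^-\cup s$ and $Y^-\cup s$ are hyperplanes of $M^s$. They meet in $Q$, which is a flat of rank $x-2+t=n-3$, and their union has rank $n$. So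
\[
\overline M=M^s/Q
\]
is loopless of rank $3$, and $\overline X=X^-\setminus W$ and $\overline Y=Y^-\setminus W$ are disjoint lines of $\overline M$, with $r(\overline X\cup\overline Y)=3$.

\subsection*{The two extensions}
Adding a coloop to $\overline M$ gives a loopless matroid $R$ of rank $4$, in which $\overline X,\overline Y$ are still disjoint lines with union of rank $3$. Let $R'$ be the extension of $R$ from Lemma~\ref{lem:block}. By Lemma~\ref{lem:lift} there is an extension $M_2$ of $M^s$ with $M_2/Q=R'$. It extends $M$, and it blocks the last missing point. Let $M_1$ be a copy of $M^{(m)}$ with elements $z_1',\dots,z_m'\notin E(M_2)$ in place of $z_1,\dots,z_m$, so that $E(M_1)\cap E(M_2)=E$. It supplies all missing points.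

\begin{proof}[Proof of Theorem B]
Suppose that $N$ is an amalgam of $M_1$ and $M_2$, with rank function $r$. By Claim~\ref{cl:fill} for $j=m$, the set $Z\cup\{z_1',\dots,z_m'\}$ is contained in $\operatorname{cl}_N(X)\cap\operatorname{cl}_N(Y)$ and has rank $z_0+m>r(W)$. So it contains some $z\notin\operatorname{cl}_N(W)$. We show that also $z\notin\operatorname{cl}_N(Q)$. As $X$ spans $X^-\supseteq W$, we have $r(X\cup Q)=r(X^-\cup s)=x+t$. By \eqref{dagger},
\[
r\bigl(\operatorname{cl}_N(X)\cap\operatorname{cl}_N(Q)\bigr)\le x+(n-3)-(x+t)=x-2=r(W).
\]
Since $W\subseteq\operatorname{cl}_N(X)\cap\operatorname{cl}_N(Q)$, we get $\operatorname{cl}_N(X)\cap\operatorname{cl}_N(Q)=\operatorname{cl}_N(W)$, and hence $z\notin\operatorname{cl}_N(Q)$.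

So $z$ is a non-loop of $N/Q$. Because $X\subseteq\overline X\cup Q$ and $Y\subseteq\overline Y\cup Q$, it lies in the closures of $\overline X$ and of $\overline Y$ in $N/Q$. But $N/Q$ extends $M_2/Q=R'$, which contradicts Lemma~\ref{lem:block}(ii). Hence $M$ is not sticky.
\end{proof}

\section{OTE matroids of rank at most four are sticky}\label{sec:C}

Let $M$, on $T$ with rank function $r$, be OTE of rank at most $4$. Let $M_1,M_2$ be extensions of $M$ with ground sets $E_i$, rank functions $r_i$ and closure operators $\operatorname{cl}_i$, where $E_1\cap E_2=T$, and put $E=E_1\cup E_2$. For $S\subseteq E$ write $S_i=S\cap E_i$ and $S_T=S\cap T$, and let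
\[
\eta(S)=r_1(S_1)+r_2(S_2)-r(S_T),\qquad \xi(S)=\min\{\eta(S'):S\subseteq S'\subseteq E\}.
\]
If $N$ is an amalgam, then submodularity for $S'_1$ and $S'_2$ gives $r_N(S)\le r_N(S')\le\eta(S')$ whenever $S\subseteq S'$. So $\xi$ is an upper bound for the rank function of any amalgam, and the natural attempt is to use $\xi$ itself.

\subsection*{Step 1: if $\xi$ is submodular, an amalgam exists}
We have $\eta(S)\ge r_1(S_1)\geq 0$ for all $S$, since $r_2(S_2)\ge r(S_T)$. If $S\subseteq E_1$, then $\eta(S)=r_1(S)$, and $\eta(S')\ge r_1(S_1')\ge r_1(S)$ for $S'\supseteq S$. So $\xi$ agrees with $r_1$ on subsets of $E_1$, and similarly with $r_2$ on subsets of $E_2$. Moreover $\xi$ is integer-valued, monotone, bounded by $\eta(E)$, and $\xi(\emptyset)=0$, $\xi(\{e\})\le 1$. If $\xi$ is submodular, then $\xi(Se)\le\xi(S)+\xi(\{e\})\le\xi(S)+1$, and $\xi$ on finite sets is the rank function of a matroid of finite rank on $E$ whose restriction to $E_i$ is $M_i$.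

\subsection*{Step 2: reduction to flats}
Replacing $S$ by $S\cup\operatorname{cl}_1(S_1)$ does not increase $\eta$. Indeed, put $J=\operatorname{cl}_1(S_1)\cap T$. The first part $S_1$ becomes $\operatorname{cl}_1(S_1)$ and keeps its rank, the second part becomes $S_2\cup J$, and $r_2(S_2\cup J)-r_2(S_2)\le r(S_T\cup J)-r(S_T)$ by submodularity. The same is true for $S\cup\operatorname{cl}_2(S_2)$. Alternate the two operations. After each of them, $S_T$ is a flat of $M$. Since $r(S_T)\le 4$, some operation after the first does not increase $r(S_T)$; it then does not change $S_T$, so it leaves the other part unchanged. That part was made a flat by the preceding operation. So now $S_1$ and $S_2$ are flats of $M_1$ and $M_2$.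

Hence each value $\xi(S)$ is attained as $\eta(A)$ with $A\supseteq S$ and $A_1,A_2$ flats. So $\xi$ is submodular if the following holds:
\begin{equation}\label{uncross}
\parbox{0.83\textwidth}{\emph{If $A,B\subseteq E$ and all $A_i,B_i$ are flats of $M_i$, there are sets $C\supseteq A\cap B$ and $D\supseteq A\cup B$ with $\eta(C)+\eta(D)\le\eta(A)+\eta(B)$.}}
\end{equation}
Let $d_i=\delta_{M_i}(A_i,B_i)$ and $d=\delta_M(A_T,B_T)$. By the definition of $\eta$,
\begin{equation}\label{defects}
\eta(A)+\eta(B)-\eta(A\cap B)-\eta(A\cup B)=d_1+d_2-d .
\end{equation}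
If $d\le d_1+d_2$, then $C=A\cap B$ and $D=A\cup B$ do it. In particular, this settles the case that $M$ is modular.

\subsection*{Step 3: the critical pairs}
The matroid $M$ is hypermodular by Lemma~\ref{lem:OTEprops}(a). Comparable pairs of flats are modular, and so are pairs containing a flat of rank at most $1$. If $r(M)\le 3$, only pairs of hyperplanes remain, so $d=0$ always. If $r(M)=4$, pairs of planes are modular. Two distinct lines are a non-modular pair exactly if their union has rank $3$ and their intersection rank $0$. A line and a plane not containing it have a union of rank $4$, and they are a non-modular pair exactly if their intersection has rank $0$. In both cases the defect is $1$. So, after interchanging $A$ and $B$ if necessary, it remains to treat the situation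
\[
r(M)=4,\quad d=1,\quad d_1=d_2=0,\quad r(A_T\cap B_T)=0,
\]
where $A_T$ is a line and $B_T$ is a line or a plane. Put $U=\operatorname{cl}_M(A_T\cup B_T)$ and $I=A\cap B$. Then $I_i=A_i\cap B_i$ is a flat of $M_i$, and $I_T=I_i\cap T=A_T\cap B_T$ has rank $0$.

The picture is this: $A_T$ and $B_T$ miss a common point in $T$, but $A_i$ and $B_i$ meet modularly in $M_i$, in a flat $I_i$ with no non-loops in $T$. To measure how the span of $I_i$ interacts with a flat $F$ of $M$, put
\[
\kappa_i(F)=r(F)+r_i(I_i)-r_i(F\cup I_i)\ge 0 .
\]
By submodularity $\kappa_i$ is monotone in $F$. Clearly $\kappa_i(F)\le r(F)$, and equality means $F\subseteq I_i\cap T$, which has rank $0$; so $\kappa_i(F)<r(F)$ if $r(F)>0$.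

As $d_i=0$, the sets $A_i$ and $B_i$ are skew in $M_i/I_i$: the rank of their union is the sum of their ranks. If two sets are skew, so are any subsets of them, because shrinking one of the sets lowers the rank of the union by at most as much as it lowers the rank of that set. Hence the same holds for $A_T$ and $B_T$, that is,
\[
r_i(U\cup I_i)-r_i(I_i)=\bigl(r_i(A_T\cup I_i)-r_i(I_i)\bigr)+\bigl(r_i(B_T\cup I_i)-r_i(I_i)\bigr).
\]
Therefore
\[
\kappa_i(A_T)+\kappa_i(B_T)=\kappa_i(U)+\bigl(r(A_T)+r(B_T)-r(U)\bigr)=\kappa_i(U)+1 .
\]
Since $\kappa_i(B_T)\le\kappa_i(U)$ and $\kappa_i(A_T)\le 1$, we obtain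
\begin{equation}\label{kappas}
\kappa_i(A_T)=1,\qquad \kappa_i(B_T)=\kappa_i(U)\ge\kappa_i(A_T)=1 .
\end{equation}

\subsection*{Step 4: $\kappa_i(T)\ge 2$}
This is the main use of the OTE property. By \eqref{kappas} the span of $I_i$ meets both $A_T$ and $B_T$ in a virtual point. If $\kappa_i(T)=1$, the virtual point would be the same for both, and a contraction of $M_i$ would make it an actual common point.

Suppose $\kappa_i(T)\le 1$. By \eqref{kappas} and monotonicity, $\kappa_i(T)=\kappa_i(A_T)=\kappa_i(B_T)=1$. The rank of $I_i\setminus T$ in $M_i/T$ is $r_i(I_i\cup T)-r(T)=r_i(I_i)-1$. So there is a set $I'\subseteq I_i\setminus T$ with $|I'|=r_i(I_i)-1$ that is independent in $M_i/T$. Then $I'$ and $T$ are skew in $M_i$ and $r_i(I')=|I'|$, so $(M_i/I')|T=M$. Pick $c\in I_i\setminus\operatorname{cl}_i(I')$. It is a non-loop of $M_i$, and $r(I_i\cap T)=0$, so $c\notin T$. Let $N=(M_i/I')|(T\cup c)$. This is an extension of $M$ in which $c$ is not a loop. For $F\in\{A_T,B_T\}$, since $I'\cup c$ spans $I_i$,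
\[
r_N(F\cup c)=r_i(F\cup I_i)-|I'|=r(F)+r_i(I_i)-\kappa_i(F)-|I'|=r(F).
\]
So $c$ is a non-loop in $\operatorname{cl}_N(A_T)\cap\operatorname{cl}_N(B_T)$, while $r(A_T\cap B_T)=0$. This contradicts the assumption that $M$ is OTE. Hence $\kappa_i(T)\ge 2$ for $i=1,2$.

\subsection*{Step 5: uncrossing the critical pairs}
By \eqref{defects}, $\eta(A\cap B)+\eta(A\cup B)=\eta(A)+\eta(B)+1$, so we must gain $1$. Note that $\eta(A\cap B)=r_1(I_1)+r_2(I_2)$.

\emph{$B_T$ is a plane.} Then $U=T$, so $\kappa_i(B_T)=\kappa_i(T)\ge 2$ by \eqref{kappas} and Step~4. We enlarge the intersection: let $C=(A\cap B)\cup B_T$ and $D=A\cup B$. Then $C_i=I_i\cup B_T$ and $C_T=B_T$, so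
\[
\eta(C)=\sum_{i=1}^2\bigl(r_i(I_i)+3-\kappa_i(B_T)\bigr)-3\le r_1(I_1)+r_2(I_2)-1=\eta(A\cap B)-1 .
\]
Hence $\eta(C)+\eta(D)\le\eta(A)+\eta(B)$.

\emph{$B_T$ is a line.} Then $r(U)=3$, and $\kappa_i(B_T)<2$ gives $\kappa_i(U)=\kappa_i(B_T)=1$. By Step~4,
\[
r_i(U\cup I_i)=r_i(I_i)+2\ge r_i(I_i)+4-\kappa_i(T)=r_i(T\cup I_i).
\]
Therefore $T\subseteq\operatorname{cl}_i(U\cup I_i)\subseteq\operatorname{cl}_i(A_i\cup B_i)$ for $i=1,2$. We enlarge the union: let $C=A\cap B$ and $D=A\cup B\cup T$. Then
\[
\eta(D)=r_1(A_1\cup B_1)+r_2(A_2\cup B_2)-4=\eta(A\cup B)-1,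
\]
since $r(A_T\cup B_T)=3$. Hence $\eta(C)+\eta(D)=\eta(A)+\eta(B)$.

\begin{proof}[Proof of Theorem C]
Steps 2--5 prove \eqref{uncross}, so $\xi$ is submodular, and by Step~1 the matroids $M_1$ and $M_2$ have an amalgam. As they were arbitrary, $M$ is sticky. With Theorem~B, sticky and OTE are equivalent for all matroids of rank $r$ if $r\le 4$. By Theorem~A, this fails for every $r\ge 5$.
\end{proof}

\begin{proof}[Proof of Corollary D]
Let $M$, $A$, $B$ and $c$ be as in Section~\ref{sec:construction}. By Lemma~\ref{lem:OTEprops}(b), $M/c$ is an OTE matroid of rank $4$, so it is sticky by Theorem~C. It is countable. By \eqref{star}, $\operatorname{cl}_M(Ac)\setminus c$ and $\operatorname{cl}_M(Bc)\setminus c$ are disjoint lines of $M/c$, and their union has rank $r(ABc)-1=3$. So they form a non-modular pair, and $M/c$ is not modular.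
\end{proof}

\begin{thebibliography}{9}
\bibitem{HW} Winfried Hochst\"attler and Michael Wilhelmi, ``Sticky matroids and Kantor's Conjecture'', arXiv:1704.08478 (2017).
\end{thebibliography}

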